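# Two solutions of the BSDE with generator $|z^1|^2-|z^2|^2$, and the threshold $\exp(\mu e^{2|\xi|})$

## 1. A barrier function for planar Brownian motion

Let $W=(U,V)$ be a two-dimensional Brownian motion on the time axis $s\in[0,\infty)$, started at $0$, relative to a filtration $(\mathcal G_s)$. For $s\ge 0$ and $u,v\in\mathbb R$ put
$$A(s,v)=1-e^{-2(v-s)},\qquad \Gamma(s,u)=\tfrac12(1+s)^{-1/2}\exp\Big(\frac{u^2}{2(1+s)}\Big),\qquad h=A-\Gamma. \tag{1.1}$$
The object on which these notes turn is the process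
$$\delta_s=h(s,U_s,1+V_s),\qquad \sigma=\inf\{s\ge0:\delta_s\le 0\},\qquad \zeta=(\zeta_u,\zeta_v)=(-\Gamma_u,A_v),$$
where $\zeta$ is evaluated along $(s,U_s,1+V_s)$. Write $\ell(s)=\log(1+s)+2\log 2$.

**Lemma 1.** (a) $\delta_0=\frac12-e^{-2}>0$ and
$$d\delta_s=-2\zeta_v\,ds+\zeta\cdot dW_s. \tag{1.2}$$
(b) On $[0,\sigma)$ we have $0<\delta_s<1$, $\;1+V_s>s$, $\;U_s^2<(1+s)\ell(s)$, $\;|\zeta_v|\le2$ and $|\zeta_u|\le\sqrt{\ell(s)/(1+s)}\le\sqrt{2\log2}$.
(c) $\sigma<\infty$ a.s., $\mathbb P(\sigma>s)\le e^{1-s/2}$ for all $s>0$, and $\mathbb E[e^{p\sigma}]<\infty$ for $0\le p<\frac12$.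

**Proof.** (a) With $E=e^{-2(v-s)}$ we have $A_s=-2E$, $A_v=2E$, $A_{vv}=-4E$, so $A_s+\frac12A_{vv}+2A_v=(-2-2+4)E=0$. Next, $\Gamma_u=\frac{u}{1+s}\Gamma$, $\Gamma_{uu}=\big(\frac1{1+s}+\frac{u^2}{(1+s)^2}\big)\Gamma$ and $\Gamma_s=\big(-\frac1{2(1+s)}-\frac{u^2}{2(1+s)^2}\big)\Gamma=-\frac12\Gamma_{uu}$. Since $A$ does not depend on $u$, nor $\Gamma$ on $v$,
$$h_s+\tfrac12(h_{uu}+h_{vv})+2h_v=0. \tag{1.3}$$
Itô's formula gives $d\delta=\big(h_s+\frac12(h_{uu}+h_{vv})\big)ds+h_u\,dU+h_v\,dV$. By (1.3) the drift is $-2h_v=-2A_v=-2\zeta_v$, and $(h_u,h_v)=\zeta$. Finally $\delta_0=h(0,0,1)=1-e^{-2}-\frac12$.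

(b) If $\delta_s>0$ then $A>\Gamma>0$, which says $1+V_s>s$. Also $0<\delta<A<1$ and $\Gamma<A<1$. The inequality $\Gamma<1$ reads $\exp\big(\frac{U_s^2}{2(1+s)}\big)<2(1+s)^{1/2}$, that is, $U_s^2<(1+s)\ell(s)$. Because $1+V_s>s$, $|\zeta_v|=2e^{-2(1+V_s-s)}\le2$. Because $\Gamma<1$, $|\zeta_u|=\frac{|U_s|}{1+s}\Gamma\le\frac{|U_s|}{1+s}\le\sqrt{\ell(s)/(1+s)}$. The derivative of $\ell(s)/(1+s)$ has the sign of $1-\ell(s)\le1-2\log2<0$, so the last quantity is at most its value at $s=0$, namely $\sqrt{2\log2}$.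

(c) If $\sigma=\infty$, then $V_s>s-1$ for all $s$, which has probability $0$ because $V_s/s\to0$ a.s. For $s\ge1$ the Gaussian tail bound $\mathbb P(V_s>a)\le e^{-a^2/(2s)}$ $(a\ge0)$ gives
$$\mathbb P(\sigma>s)\le\mathbb P(V_s>s-1)\le e^{-(s-1)^2/(2s)}\le e^{1-s/2},$$
because $\frac{(s-1)^2}{2s}=\frac s2-1+\frac1{2s}$. For $s<1$ the bound exceeds $1$. Finally $\mathbb E[e^{p\sigma}]=1+\int_0^\infty pe^{ps}\,\mathbb P(\sigma>s)\,ds<\infty$ if $p<\frac12$. $\square$

So $\delta$ starts at a positive value and reaches $0$ in a finite time with exponential tails, and up to that time $|U|$ stays below about $\sqrt{s\log s}$. Here is what it is for. Equation (1.2) will turn out to be the equation that the difference of two solutions of a certain quadratic backward equation must satisfy. The two solutions differ at time $0$ because $\delta_0>0$, they have the same terminal value because $\delta_\sigma=0$, and the bound on $|U|$ makes all exponential moments finite.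

## 2. The backward equation, its solution classes, and three theorems

Let $T>0$ and $d=2$. Let $(\Omega,\mathcal F,\mathbb P)$ be a complete probability space with a standard two-dimensional Brownian motion $B=(B^1,B^2)$ on $[0,T]$, let $(\mathcal F_t)$ be the augmented filtration generated by $B$, and let $\mathcal F_T=\mathcal F$. Relations between random elements are understood a.s. Throughout, $g(z)=|z^1|^2-|z^2|^2$, and we study
$$Y_t=\xi+\int_t^T\big(|Z^1_s|^2-|Z^2_s|^2\big)ds-\int_t^TZ_s\cdot dB_s,\qquad t\in[0,T]. \tag{2.1}$$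

**Definition (solution).** Given an $\mathcal F_T$-measurable real $\xi$, a solution of (2.1) is a pair $(Y,Z)$ of $(\mathcal F_t)$-adapted processes with values in $\mathbb R\times\mathbb R^2$ such that $t\mapsto Y_t$ is a.s. continuous, $|g(Z_t)|+|Z_t|^2$ is a.s. integrable on $[0,T]$, and (2.1) holds. In forward form, $dY=-g(Z)\,dt+Z\cdot dB$ and $Y_T=\xi$.

For instance, with constants $a,b$ and $\xi=aB^1_T+bB^2_T$, the pair $Y_t=aB^1_t+bB^2_t+(a^2-b^2)(T-t)$, $Z=(a,b)$ is a solution. The generator is neither convex nor concave, since it bends up in $z^1$ and down in $z^2$.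

**Definition (class (D), $\exp(\mu L)$, $\mathcal S^\infty$).** A process $X$ on $[0,T]$ is of class (D) if $\{X_\tau:\tau\text{ a stopping time with values in }[0,T]\}$ is uniformly integrable. For $\mu>0$, $\exp(\mu L)$ is the set of $\mathcal F_T$-measurable real $\xi$ with $\mathbb E[e^{\mu|\xi|}]<\infty$. $\mathcal S^\infty$ is the space of adapted continuous processes bounded uniformly in $(\omega,t)$.

A process with $\mathbb E[\sup_t|X_t|]<\infty$ is of class (D), because all $X_\tau$ are dominated by one integrable variable. A local martingale of class (D) is a martingale; an example without class (D) is computed in Section 3. A Gaussian variable lies in $\exp(\mu L)$ for every $\mu$. An exponential variable of rate $1$ lies in it only for $\mu<1$.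

A result of Kobylanski says that for $\xi\in L^\infty$ the solution of (2.1) with $Y\in\mathcal S^\infty$ is unique. The problem, stated in Shengjun Fan, Ying Hu, Shanjian Tang, "1D nonlinear backward stochastic differential equations: a unified theory and applications", arXiv:2309.06233 (2023), asks what happens when "bounded" is replaced by "all exponential moments": for each $\xi\in\bigcap_{\mu>0}\exp(\mu L)$, is the solution of (2.1) for which $(e^{\mu|Y_t|})_t$ is of class (D) for each $\mu>0$ unique? The answer is no.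

**Theorem 1.** There are $\xi\in\bigcap_{\mu>0}\exp(\mu L)$ and two solutions $(Y^\pm,Z^\pm)$ of (2.1) with the same terminal value $\xi$, such that $\mathbb E[\sup_te^{\mu|Y^\pm_t|}]<\infty$ for all $\mu>0$ (hence class (D) for all $\mu$), and $Y^+_0-Y^-_0=\frac12-e^{-2}>0$.

**Theorem 2.** If $\mathbb E[\exp(\mu e^{2|\xi|})]<\infty$ for some $\mu>1$, then (2.1) has at most one solution with $(e^{2|Y_t|})_t$ of class (D).

**Theorem 3.** There is a single $\xi$ with two solutions $Y\ne Y'$ of (2.1) such that $\mathbb E\big[\sup_t\exp(\mu e^{\kappa|Y_t|})+\sup_t\exp(\mu e^{\kappa|Y'_t|})\big]<\infty$ for all $\mu>0$ and all $\kappa<2$.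

Consequently the exponent $2$ in Theorem 2 is sharp: the condition "$\mathbb E[\exp(\mu e^{\kappa|\xi|})]<\infty$ for all $\mu$" implies uniqueness, in the class where $e^{2|Y|}$ is of class (D), if $\kappa\ge2$, and does not imply it if $\kappa<2$. For $\kappa\ge2$ the condition contains the hypothesis of Theorem 2. For $\kappa<2$, the $\xi$ of Theorem 3 satisfies it, and both solutions there are in the class, since $e^{2r}\le C\exp(e^{r})$ for $r\ge0$ and $\kappa=\mu=1$ is allowed. Borderline cases such as $\kappa=2$ with only some $\mu\le1$ are not decided here.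

## 3. Rotation, an infinite clock, and a solution outside the class

The first purpose of this section is to rewrite $g$ as a product. Put $\hat U=(B^1+B^2)/\sqrt2$ and $\hat V=(B^1-B^2)/\sqrt2$, a two-dimensional Brownian motion generating the same filtration. For $z\in\mathbb R^2$ put $z_u=(z^1+z^2)/\sqrt2$ and $z_v=(z^1-z^2)/\sqrt2$. The map is orthogonal, so $Z\cdot dB=Z_u\,d\hat U+Z_v\,d\hat V$ and $|Z|^2=Z_u^2+Z_v^2$, while
$$g(z)=|z^1|^2-|z^2|^2=2z_uz_v. \tag{3.1}$$
We also write $z^*=(z^1,-z^2)$. Its rotated coordinates are $(z^*)_u=z_v$ and $(z^*)_v=z_u$, and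
$$|g(z)|\le|z|^2,\qquad z\cdot z^*=g(z),\qquad g(z)-g(z')=(z+z')^*\cdot(z-z'). \tag{3.2}$$

The second purpose is to turn $[0,T)$ into $[0,\infty)$, so that random times with unbounded range fit in. Let $s(t)=t/(T-t)$ for $t\in[0,T)$, with inverse $t(s)=Ts/(1+s)$, and define
$$W_s=\int_0^{t(s)}\sqrt{s'(r)}\;d(\hat U,\hat V)_r,\qquad \mathcal G_s=\mathcal F_{t(s)},\qquad s\in[0,\infty).$$
The components of $W$ are continuous $(\mathcal G_s)$-local martingales with brackets $\int_0^{t(s)}s'(r)\,dr=s$ and zero cross-bracket. By Lévy's theorem $W$ is a two-dimensional $(\mathcal G_s)$-Brownian motion. From now on $W=(U,V)$ is this process, and vectors in the clock $s$ are written in $(u,v)$-coordinates.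

**Lemma 2.** Let $\sigma$ be an a.s. finite $(\mathcal G_s)$-stopping time. Let $\tilde Y$ be continuous and adapted and $\tilde Z$ progressive, with $\int_0^\sigma|\tilde Z_s|^2ds<\infty$ and
$$d\tilde Y_s=-2\tilde Z_{u,s}\tilde Z_{v,s}\,ds+\tilde Z_s\cdot dW_s\quad\text{on }[0,\sigma]. \tag{3.3}$$
Put $Y_t=\tilde Y_{s(t)\wedge\sigma}$ for $t<T$, $Y_T=\tilde Y_\sigma$, and $(Z_u,Z_v)_t=\sqrt{s'(t)}\,\tilde Z_{s(t)}1_{\{s(t)<\sigma\}}$ for $t<T$, $Z_T=0$. Then $(Y,Z)$ solves (2.1) with $\xi=\tilde Y_\sigma$, and $\sup_{t\le T}|Y_t|=\sup_{s\le\sigma}|\tilde Y_s|$.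

**Proof.** On the null set $\{\sigma=\infty\}$ set everything equal to $0$. Adaptedness holds because $\mathcal G_{s(t)}=\mathcal F_t$. For $t<T$ the substitution $r\mapsto s(r)$ gives
$$\int_0^tZ\cdot dB=\int_0^{s(t)}1_{\{r<\sigma\}}\tilde Z_r\cdot dW_r,\qquad\int_0^t2Z_uZ_v\,dr=\int_0^{s(t)\wedge\sigma}2\tilde Z_u\tilde Z_v\,dr,\qquad\int_0^T|Z|^2dt=\int_0^\sigma|\tilde Z|^2ds<\infty.$$
Hence $Y_t=Y_0-\int_0^tg(Z)\,dr+\int_0^tZ\cdot dB$ for $t<T$, by (3.3) and (3.1). Since $t(\sigma)<T$ a.s., $Y$ is constant and $Z=0$ on $[t(\sigma),T]$. So $Y$ is continuous at $T$ and the forward equation holds up to $T$. Subtracting it at $t$ from itself at $T$ gives (2.1). The identity for the suprema is clear from the definition of $Y$. $\square$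

Now a case by hand, which shows why the problem must impose a growth class. Let $w=(U+V)/\sqrt2$, which is the clock version of $B^1$, and let $M_t=\exp(w_{s(t)}-\frac12s(t))$ for $t<T$, $M_T=0$. Since $w_s/s\to0$, $M$ is continuous on $[0,T]$. Stopping when it reaches level $n$ shows that it is a local martingale on $[0,T]$, and $dM=M\sqrt{s'}\,dB^1$, where $\int_0^TM_t^2s'(t)\,dt=\int_0^\infty e^{2w_s-s}ds<\infty$ a.s. Put
$$Y=\tfrac12\log(1+M),\qquad Z=\Big(\frac{M\sqrt{s'}}{2(1+M)},\,0\Big).$$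
Itô's formula gives $dY=\frac{dM}{2(1+M)}-\frac{d\langle M\rangle}{4(1+M)^2}=Z^1dB^1-|Z^1|^2dt$. So $(Y,Z)$ solves (2.1) with $\xi=0$, although $Y_0=\frac12\log2$ and $(0,0)$ is also a solution.

For $0<\mu<2$ the process $e^{\mu|Y|}=(1+M)^{\mu/2}$ is of class (D), because $\mathbb E[1+M_\tau]\le2$ bounds it in $L^{2/\mu}$ over all stopping times. But $e^{2|Y|}=1+M$ is not of class (D): otherwise $M$ would be a martingale and $1=M_0=\mathbb E[M_T]=0$. The class in the problem therefore excludes this pair, and Theorem 1 needs something subtler.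

## 4. Linearization by Girsanov in the bounded case

The sensible first approach to uniqueness is to linearize. If $(Y,Z),(Y',Z')$ are two solutions and $\delta=Y-Y'$, $\zeta=Z-Z'$, then (3.2) gives
$$d\delta=-(Z+Z')^*\cdot\zeta\,dt+\zeta\cdot dB=\zeta\cdot(dB-b\,dt),\qquad b=(Z+Z')^*. \tag{4.1}$$
If the stochastic exponential of $\int b\cdot dB$ is a true martingale, it defines a measure $\mathbb Q$ under which $\delta$ is a local martingale. If $\delta$ is moreover a true $\mathbb Q$-martingale, then $\delta_T=0$ forces $\delta=0$. We first check that this works for bounded $Y$. The lemma below will be used again for Theorem 2, which is why it allows the generator to be switched off.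

Recall that $\mathcal E(N)=\exp(N-\frac12\langle N\rangle)$ is the stochastic exponential of a continuous local martingale $N$ started at $0$. We call $Z$ BMO on $[t_0,T]$ if there is a constant $C$ with $\mathbb E[\int_\tau^T|Z|^2dt\,|\,\mathcal F_\tau]\le C$ for all stopping times $\tau$ with values in $[t_0,T]$. A bounded $Z$ is BMO, with $C=T\sup|Z|^2$, and a sum of two BMO processes is BMO. Kazamaki's theorem says that if $b$ is BMO, then $\mathcal E(\int_{t_0}^\cdot b\cdot dB)$ is a uniformly integrable martingale.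

The right test function is
$$\varphi(y)=\tfrac12(e^{2|y|}-1)-|y|.$$
Here $\varphi'(y)=\mathrm{sgn}(y)(e^{2|y|}-1)$ and $\varphi''(y)=2e^{2|y|}$, so $\varphi$ is $C^2$, even, nonnegative and increasing in $|y|$, and
$$\tfrac12\varphi''-|\varphi'|=1,\qquad2\varphi(y)\le e^{2|y|},\qquad|\varphi'(y)|\le e^{2|y|}. \tag{4.2}$$

**Lemma 3.** Let $t_0\in[0,T)$, let $a$ be a progressive process with values in $\{0,1\}$, and let $(Y,Z)$ satisfy $dY=-a\,g(Z)\,dt+Z\cdot dB$ on $[t_0,T]$, with $Y_T=\eta$, $\int_{t_0}^T|Z|^2dt<\infty$ and $|Y|\le c$ for a constant $c$. Then (a) $\mathbb E[\int_\tau^T|Z|^2dt\,|\,\mathcal F_\tau]\le\varphi(c)$ for every stopping time $\tau$ with values in $[t_0,T]$, so $Z$ is BMO; (b) $|Y|\le\|\eta\|_\infty$.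

**Proof.** (a) By Itô's formula the drift of $\varphi(Y)$ is $-a\varphi'(Y)g(Z)+\frac12\varphi''(Y)|Z|^2\ge(\frac12\varphi''-|\varphi'|)(Y)\,|Z|^2=|Z|^2$. Let $\tau_k=\inf\{t\ge\tau:\int_\tau^t|Z|^2dr\ge k\}\wedge T$. On $[\tau,\tau_k]$ the stochastic integral of $\varphi'(Y)Z$ is a martingale, since $\varphi'(Y)$ is bounded. Hence $\mathbb E[\int_\tau^{\tau_k}|Z|^2dt\,|\,\mathcal F_\tau]\le\mathbb E[\varphi(Y_{\tau_k})|\mathcal F_\tau]-\varphi(Y_\tau)\le\varphi(c)$. Let $k\to\infty$ by monotone convergence.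

(b) By (a), $aZ^*$ is BMO. By Kazamaki's theorem there is an equivalent measure $\mathbb Q$ under which $dB-aZ^*dt$ is the increment of a Brownian motion on $[t_0,T]$. Since $g(z)=z\cdot z^*$, $dY=Z\cdot(dB-aZ^*dt)$. So $Y$ is a bounded $\mathbb Q$-local martingale, hence a $\mathbb Q$-martingale, and $|Y_t|=|\mathbb E^{\mathbb Q}[\eta|\mathcal F_t]|\le\|\eta\|_\infty$. $\square$

For bounded $Y,Y'$ with the same terminal value, Lemma 3(a) with $a\equiv1$ shows that $b$ in (4.1) is BMO. So $\mathbb Q$ exists, $\delta$ is a bounded $\mathbb Q$-martingale with $\delta_T=0$, and $\delta=0$. This recovers uniqueness for bounded solutions. Without boundedness, neither "$\mathcal E(\int b\cdot dB)$ has mean $1$" nor "$\delta$ is a $\mathbb Q$-martingale" is available. In the example of the next section it is the first that fails, and one can compute by how much.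

## 5. The sum-and-difference system and the proof of Theorem 1

**Step 1: split the equation for a pair.** This step isolates what a counterexample must satisfy. In the clock $s$, write a pair of candidates as $\tilde Y^\pm=X\pm\frac12\delta$, $\tilde Z^\pm=P\pm\frac12\zeta$. Then
$$2\tilde Z^\pm_u\tilde Z^\pm_v=2P_uP_v+\tfrac12\zeta_u\zeta_v\pm(P_u\zeta_v+P_v\zeta_u),$$
so both candidates satisfy (3.3) if and only if
$$dX=-\big(2P_uP_v+\tfrac12\zeta_u\zeta_v\big)ds+P\cdot dW,\qquad d\delta=-2(P_u\zeta_v+P_v\zeta_u)\,ds+\zeta\cdot dW. \tag{5.1}$$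
The point is the asymmetry between the two lines. Once $P$ and $\zeta$ are chosen, the first line is solved by integrating. The second line is linear in $\zeta$ when $P$ is prescribed. Choose $P=(1,0)$. Then the second line is exactly (1.2), and it holds for $\delta_s=h(s,U_s,1+V_s)$ as soon as $h$ solves (1.3). It remains to choose $h$ so that $\delta$ starts positive, hits $0$, and leaves $X$ with good moments.

**Step 2: the choice $h=A$, and how it fails.** This step shows what the term $\Gamma$ is for. With $h=A$ alone, $\zeta=(0,A_v)$, so $X=U$, and $\delta$ vanishes at $\sigma_A=\inf\{s:1+V_s\le s\}$. Before $\sigma_A$ we have $|\zeta_v|\le2$, so Lemma 2 yields two solutions with common terminal value $\xi=U_{\sigma_A}$ and $Y^+_0-Y^-_0=1-e^{-2}$. But $U$ is independent of $\sigma_A$, so $\mathbb E[e^{\mu U_{\sigma_A}}]=\mathbb E[e^{\mu^2\sigma_A/2}]$. The variable $\sigma_A$ is the hitting time of $-1$ by $V_s-s$, with density $(2\pi s^3)^{-1/2}\exp\big(-\frac{(1-s)^2}{2s}\big)$,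 which decays like $s^{-3/2}e^{-s/2}$. The expectation is therefore finite exactly when $\mu\le1$. By symmetry of $U$, $\xi\in\exp(\mu L)$ if and only if $\mu\le1$.

The cause is clear: while $\delta$ survives, $U$ is free, and $e^{\mu U}$ gains a factor $e^{\mu^2s/2}$ that beats the survival probability. So we stop earlier, whenever $|U|$ becomes too large, and we must do so without spoiling (1.3). Subtract from $A$ a positive function $\Gamma(s,u)$ with $\Gamma_s+\frac12\Gamma_{uu}=0$ that exceeds $1$ for large $|u|$. Averaging the exponentials $e^{\lambda u-\lambda^2s/2}$ over a standard Gaussian $\lambda$ gives such a function,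
$$\int_{\mathbb R}e^{\lambda u-\lambda^2s/2}\,\frac{e^{-\lambda^2/2}}{\sqrt{2\pi}}\,d\lambda=(1+s)^{-1/2}\exp\Big(\frac{u^2}{2(1+s)}\Big),$$
and the factor $\frac12$ in (1.1) keeps $\delta_0$ positive. This is the $h$ of Section 1.

**Step 3: the two solutions.** This step assembles the pair. Take $\delta,\zeta,\sigma$ from Section 1, for the Brownian motion $W=(U,V)$ of Section 3. On $[0,\sigma]$ set
$$X_s=U_s-\tfrac12\int_0^s\zeta_u\zeta_v\,dr,\qquad\tilde Y^\pm=X\pm\tfrac12\delta,\qquad\tilde Z^\pm=\big(1\pm\tfrac12\zeta_u,\ \pm\tfrac12\zeta_v\big).$$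
Then $2\tilde Z^\pm_u\tilde Z^\pm_v=\pm\zeta_v+\frac12\zeta_u\zeta_v$, while (1.2) gives
$$d\tilde Y^\pm=-\tfrac12\zeta_u\zeta_v\,ds\mp\zeta_v\,ds+\tilde Z^\pm\cdot dW=-2\tilde Z^\pm_u\tilde Z^\pm_v\,ds+\tilde Z^\pm\cdot dW.$$
By Lemma 1, $\sigma$ is a.s. finite and $\tilde Z^\pm$ are bounded on $[0,\sigma]$. Lemma 2 gives two solutions $(Y^\pm,Z^\pm)$ of (2.1). Since $\delta_\sigma=0$, both have terminal value $\xi:=X_\sigma$, and $Y^+_0-Y^-_0=\delta_0=\frac12-e^{-2}>0$.

**Step 4: moments.** This step checks the class. For $s\le\sigma$, Lemma 1(b) and the monotonicity of $\ell$ give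
$$|X_s|\le|U_s|+\tfrac12\int_0^s|\zeta_u||\zeta_v|\,dr\le\sqrt{(1+s)\ell(s)}+\int_0^s\sqrt{\frac{\ell(r)}{1+r}}\,dr\le\sqrt{(1+s)\ell(s)}+2\sqrt{\ell(s)}\sqrt{1+s}=3\sqrt{(1+s)\ell(s)}.$$
With $0\le\delta\le1$, this gives $\sup_t|Y^\pm_t|\le\frac12+3\sqrt{(1+\sigma)\ell(\sigma)}$. Since $\sqrt{(1+s)\ell(s)}=o(s)$, for each $\mu>0$ there is a constant $C_\mu$ with
$$\sup_te^{\mu|Y^\pm_t|}\le C_\mu e^{\sigma/4},$$
and $e^{\sigma/4}\in L^1$ by Lemma 1(c), as $\frac14<\frac12$. Hence $\xi\in\bigcap_\mu\exp(\mu L)$, and $(e^{\mu|Y^\pm_t|})_t$ is of class (D) for every $\mu>0$. Theorem 1 is proved. $\blacksquare$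

**Remark (where linearization breaks here).** In the clock, $\tilde Z^++\tilde Z^-=(2,0)$, so the drift $b=(\tilde Z^++\tilde Z^-)^*$ of (4.1) is $(0,2)$ in $(u,v)$-coordinates, with exponential $D_s=e^{2V_s-2s}$. Since $dD=2D\,dV$, the product rule and (1.2) give $d(D\delta)=D\,\zeta\cdot dW+2D\delta\,dV$ on $[0,\sigma]$. On $[0,s\wedge\sigma]$, $\delta$ and $\zeta$ are bounded and $D$ has second moments, so $D\delta$ stopped at $\sigma$ is a martingale. With $\delta_\sigma=0$, $0\le\delta\le1$ and $\mathbb E[D_{s\wedge\sigma}]=1$,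
$$\delta_0=\mathbb E[D_s\delta_s1_{\{\sigma>s\}}]\le\mathbb E[D_s1_{\{\sigma>s\}}]=1-\mathbb E[D_\sigma1_{\{\sigma\le s\}}].$$
Letting $s\to\infty$ gives $\mathbb E[D_\sigma]\le1-\delta_0=\frac12+e^{-2}<1$. The linearizing exponential loses mass, and the amount lost is at least $\delta_0$.

## 6. Entropy of the linearizing measure and the proof of Theorem 2

Let $(Y,Z),(Y',Z')$ be two solutions of (2.1) with terminal value $\xi$ and with $e^{2|Y|},e^{2|Y'|}$ of class (D). Put $R=|Y|\vee|Y'|$. The plan is to linearize up to the first time that $R$ reaches $n$, where everything is bounded, and to let $n\to\infty$. This requires control of $\mathbb E^{\mathbb Q_n}|(Y-Y')_{\tau_n}|$ under the changing measures $\mathbb Q_n$. We get it from a bound on their relative entropy, uniform in $n$. Recall that for a density $D$ with $\mathbb E[D]=1$ the relative entropy is $\mathbb E[D\log D]$. For a constant drift $b$ on $[0,T]$, that is $D=\mathcal E(b\cdot B)_T$, it equals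 $\frac12|b|^2T$.

**Step 1: a priori bound.** This step transfers the integrability of $\xi$ to $R$ at stopping times. By Itô's formula,
$$de^{2Y}=2e^{2Y}\big(-g(Z)+|Z|^2\big)dt+2e^{2Y}Z\cdot dB=4e^{2Y}|Z^2|^2dt+2e^{2Y}Z\cdot dB,$$
$$de^{-2Y}=2e^{-2Y}\big(g(Z)+|Z|^2\big)dt-2e^{-2Y}Z\cdot dB=4e^{-2Y}|Z^1|^2dt-2e^{-2Y}Z\cdot dB.$$
So $S=e^{\pm2Y}$ is a local submartingale, and it is of class (D). Let $\tau$ be a stopping time, let $\tau_k$ be localizing times with $\tau_k=T$ for $k$ large, and let $C\in\mathcal F_\tau$. Since $C\cap\{\tau\le\tau_k\}\in\mathcal F_{\tau\wedge\tau_k}$, $\mathbb E[1_{C\cap\{\tau\le\tau_k\}}S_\tau]\le\mathbb E[1_{C\cap\{\tau\le\tau_k\}}S_{\tau_k}]$. As $k\to\infty$, uniform integrability gives $\mathbb E[1_CS_\tau]\le\mathbb E[1_CS_T]$. Hence $e^{\pm2Y_\tau}\le\mathbb E[e^{2|\xi|}|\mathcal F_\tau]$, and the same for $Y'$, so $e^{2R_\tau}\le\mathbb E[e^{2|\xi|}|\mathcal F_\tau]$. By Jensen's inequality for $x\mapsto e^{\mu x}$, followed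 by conditioning on $\mathcal F_{t_0}$, for every stopping time $\tau\ge t_0$,
$$\mathbb E\big[\exp(\mu e^{2R_\tau})\,|\,\mathcal F_{t_0}\big]\le K:=\mathbb E\big[\exp(\mu e^{2|\xi|})\,|\,\mathcal F_{t_0}\big]<\infty. \tag{6.1}$$
Note that $K\ge e^\mu$, so $\log K>0$.

**Why one linearization is not enough.** Stop at $\tau_n$, the time when $R$ reaches $n$, and linearize $Y-Y'$ directly. Put $P=\frac12(Z+Z')$ and $\zeta=Z-Z'$. The drift is $b=2P^*$ and the entropy is $2\mathbb E^{\mathbb Q}\int|P|^2dt$. To bound it one applies $\varphi$ to the average $\frac12(Y+Y')$. The computation is carried out in Step 3 below, and it produces, besides the useful term $\mathbb E^{\mathbb Q}[e^{2R_{\tau_n}}]$, an error $\frac12e^{2n}\mathbb E^{\mathbb Q}\int|\zeta|^2dt$, which the argument bounds only by $2n^2e^{2n}$. That is not uniform in $n$. The error is quadratic in the difference of the two solutions, so we insert many intermediate solutions between $Y'$ and $Y$. Each difference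 becomes $m$ times smaller, each error $m^2$ times smaller, and we need only add up $m$ linear estimates.

**Step 2: interpolation.** This step builds the intermediate solutions. Fix $t_0\in[0,T)$ and $n\ge1$. Let $A_n=\{R_{t_0}<n\}$, let $\tau_n=\inf\{t\ge t_0:R_t\ge n\}\wedge T$ on $A_n$, and $\tau_n=t_0$ on $A_n^c$. On $A_n$, $R\le n$ on $[t_0,\tau_n]$. Choose an integer $m\geq 1$ with $2n^2e^{2n}/m^2\le1$. For $i=0,\dots,m$ put
$$\eta_i=1_{A_n}\Big(\frac imY_{\tau_n}+\Big(1-\frac im\Big)Y'_{\tau_n}\Big),\qquad|\eta_i|\le n,\qquad|\eta_i|\le R_{\tau_n}.$$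
Let $(Y^i,Z^i)$ be a bounded solution on $[t_0,T]$ of the BSDE with terminal value $\eta_i$ and generator $a_tg(z)$, where $a_t=1_{A_n}1_{(t_0,\tau_n]}(t)$. For $0<i<m$ it exists by Kobylanski (Ann. Probab. 28 (2000), Theorem 2.3): the terminal value is bounded, and the generator, extended by $0$ to $[0,t_0]$, is progressive, continuous in $z$ and bounded by $|z|^2$. For $i=0$ and $i=m$ take the explicit solutions $Y^0=1_{A_n}Y'_{\cdot\wedge\tau_n}$ with $Z^0=aZ'$, and $Y^m=1_{A_n}Y_{\cdot\wedge\tau_n}$ with $Z^m=aZ$, which are bounded by $n$.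

After $\tau_n$ the generator vanishes, so $Y^i$ is there a bounded local martingale, hence a martingale, with terminal value $\eta_i$, which is $\mathcal F_{\tau_n}$-measurable. Therefore $Y^i=\eta_i$ and $Z^i=0$ after $\tau_n$. In particular $Y^i=0$ and $Z^i=0$ off $A_n$. By Lemma 3, every $Z^i$ is BMO and $|Y^i|\le n$. Sums $Z^i+Z^{i+1}$ are BMO too, so by Kazamaki's theorem $\mathcal E(\int_{t_0}^\cdot(Z^i+Z^{i+1})^*\cdot dB)$ is a true martingale.

**Step 3: entropy estimate.** This step bounds the entropy of each linearizing measure by a number that depends neither on $n$ nor on $i$. Fix $0\le i<m$ and let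
$$X=\tfrac12(Y^i+Y^{i+1}),\qquad\delta=Y^{i+1}-Y^i,\qquad P=\tfrac12(Z^i+Z^{i+1}),\qquad\zeta=Z^{i+1}-Z^i.$$
Let $\mathbb Q$ have density $D=\mathcal E(\int_{t_0}^\cdot b\cdot dB)_T$ with $b=2P^*$. Since $\mathbb E[D|\mathcal F_{t_0}]=1$, $\mathbb E^{\mathbb Q}[\,\cdot\,|\mathcal F_{t_0}]=\mathbb E[D\,\cdot\,|\mathcal F_{t_0}]$. Let $dB^{\mathbb Q}=dB-b\,dt$. On $A_n$ and $(t_0,\tau_n]$, (3.2) gives $d\delta=-2P^*\cdot\zeta\,dt+\zeta\cdot dB=\zeta\cdot dB^{\mathbb Q}$. For $X$, the quadratic form $g$ satisfies $\frac12\big(g(P+\frac\zeta2)+g(P-\frac\zeta2)\big)=g(P)+\frac14g(\zeta)$, so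
$$dX=-\big(g(P)+\tfrac14g(\zeta)\big)dt+P\cdot(dB^{\mathbb Q}+2P^*dt)=\big(g(P)-\tfrac14g(\zeta)\big)dt+P\cdot dB^{\mathbb Q},$$
using $P\cdot P^*=g(P)$. Elsewhere $P=\zeta=0$ and both processes are constant, so these equations hold on all of $[t_0,T]$.

Now $\delta$ is a bounded $\mathbb Q$-local martingale, hence a $\mathbb Q$-martingale, with $\delta_T=\eta_{i+1}-\eta_i=\frac1m1_{A_n}(Y-Y')_{\tau_n}$ and $|\delta_T|\le2n/m$. Therefore
$$\delta_{t_0}=\frac1m\,\mathbb E^{\mathbb Q}\big[1_{A_n}(Y-Y')_{\tau_n}\,|\,\mathcal F_{t_0}\big],\qquad\mathbb E^{\mathbb Q}\Big[\int_{t_0}^T|\zeta|^2dt\,\Big|\,\mathcal F_{t_0}\Big]=\mathbb E^{\mathbb Q}[\delta_T^2|\mathcal F_{t_0}]-\delta_{t_0}^2\le\frac{4n^2}{m^2}. \tag{6.2}$$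
By Itô's formula, (4.2) and $|X|\le n$, the $\mathbb Q$-drift of $\varphi(X)$ is
$$\varphi'(X)\big(g(P)-\tfrac14g(\zeta)\big)+\tfrac12\varphi''(X)|P|^2\ge|P|^2-\tfrac14|\varphi'(X)||\zeta|^2\ge|P|^2-\tfrac14e^{2n}|\zeta|^2.$$
Let $\sigma_k=\inf\{t\ge t_0:\int_{t_0}^t|P|^2dr\ge k\}\wedge T$. Up to $\sigma_k$ the stochastic integral is a $\mathbb Q$-martingale, and $\varphi(X_{t_0})\ge0$, so
$$\mathbb E^{\mathbb Q}\Big[\int_{t_0}^{\sigma_k}|P|^2dt\,\Big|\,\mathcal F_{t_0}\Big]\le\mathbb E^{\mathbb Q}[\varphi(X_{\sigma_k})|\mathcal F_{t_0}]+\tfrac14e^{2n}\,\frac{4n^2}{m^2}.$$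
Let $k\to\infty$, by monotone convergence on the left and bounded convergence on the right. Define
$$H:=\mathbb E^{\mathbb Q}\Big[\tfrac12\int_{t_0}^T|b|^2dt\,\Big|\,\mathcal F_{t_0}\Big]=\mathbb E^{\mathbb Q}\Big[2\int_{t_0}^T|P|^2dt\,\Big|\,\mathcal F_{t_0}\Big].$$
On $A_n$, since $X_T=X_{\tau_n}=\frac12(\eta_i+\eta_{i+1})$ satisfies $|X_{\tau_n}|\le R_{\tau_n}$ and $2\varphi(y)\le e^{2|y|}$,
$$H\le2\,\mathbb E^{\mathbb Q}[\varphi(X_{\tau_n})|\mathcal F_{t_0}]+\frac{2n^2e^{2n}}{m^2}\le\mathbb E^{\mathbb Q}[e^{2R_{\tau_n}}|\mathcal F_{t_0}]+1, \tag{6.3}$$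
and $H=0$ off $A_n$. In particular $H\le e^{2n}+1$. Hence $\int b\cdot dB^{\mathbb Q}$ is a square-integrable $\mathbb Q$-martingale, and from $\log D=\int_{t_0}^Tb\cdot dB-\frac12\int_{t_0}^T|b|^2dt=\int_{t_0}^Tb\cdot dB^{\mathbb Q}+\frac12\int_{t_0}^T|b|^2dt$ we get
$$H=\mathbb E^{\mathbb Q}[\log D|\mathcal F_{t_0}]=\mathbb E[D\log D|\mathcal F_{t_0}].$$

For $x>0$ and $y\in\mathbb R$ we have $xy\le x\log x-x+e^y$, since the maximum of $xy-e^y$ over $y$ is attained at $y=\log x$. Take $x=D$ and $y=F-\log\mathbb E[e^F|\mathcal F_{t_0}]$ with $F$ bounded, and apply $\mathbb E[\,\cdot\,|\mathcal F_{t_0}]$. The terms $-\mathbb E[D|\mathcal F_{t_0}]=-1$ and $\mathbb E[e^y|\mathcal F_{t_0}]=1$ cancel, and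
$$\mathbb E^{\mathbb Q}[F|\mathcal F_{t_0}]\le H+\log\mathbb E[e^F|\mathcal F_{t_0}]. \tag{6.4}$$
Apply (6.4) to $F=1_{A_n}\mu e^{2R_{\tau_n}}$, which is bounded by $\mu e^{2n}$. On $A_n$, (6.1) with $\tau=\tau_n$ gives $\mu\,\mathbb E^{\mathbb Q}[e^{2R_{\tau_n}}|\mathcal F_{t_0}]\le H+\log K$. Insert this into (6.3): $H\le\frac1\mu(H+\log K)+1$ on $A_n$. Because $\mu>1$ and $H<\infty$, this can be solved for $H$:
$$H\le H^*:=\frac{\log K+\mu}{\mu-1}<\infty. \tag{6.5}$$
Off $A_n$ this is trivial. The bound is uniform in $n$ and $i$. This absorption is the only place where $\mu>1$ is used.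

**Step 4: conclusion.** This step uses the entropy bound to show that the stopped difference disappears as $n\to\infty$. Since $Y_T=Y'_T$,
$$1_{A_n}|(Y-Y')_{\tau_n}|\le F_n:=2R_{\tau_n}1_{A_n\cap\{\tau_n<T\}}\le2n.$$
Let $\theta\in\mathbb N$, $\theta\ge1$. We have $e^{\theta F_n}\le1+e^{2\theta R_{\tau_n}}1_{A_n\cap\{\tau_n<T\}}$. So (6.4) for $\theta F_n$, (6.5) and $\log(1+x)\le x$ give
$$\mathbb E^{\mathbb Q}[F_n|\mathcal F_{t_0}]\le\frac{H^*+\rho_n}\theta,\qquad\rho_n:=\mathbb E\big[e^{2\theta R_{\tau_n}}1_{A_n\cap\{\tau_n<T\}}\,\big|\,\mathcal F_{t_0}\big].$$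
The measure $\mathbb Q$ depends on $i$, but the right-hand side does not. By (6.2) each difference satisfies $|Y^{i+1}_{t_0}-Y^i_{t_0}|\le\frac1m\cdot\frac{H^*+\rho_n}\theta$. The sum over the $m$ indices telescopes to $Y^m_{t_0}-Y^0_{t_0}=1_{A_n}(Y_{t_0}-Y'_{t_0})$, so
$$1_{A_n}|Y_{t_0}-Y'_{t_0}|\le\frac{H^*+\rho_n}\theta. \tag{6.6}$$
On $A_n\cap\{\tau_n<T\}$ we have $\sup_tR_t\ge n$. By the Cauchy–Schwarz inequality $\mathbb E\rho_n\le(\mathbb E\,e^{4\theta R_{\tau_n}})^{1/2}\,\mathbb P(\sup_tR_t\ge n)^{1/2}$. The first factor is bounded in $n$, because $e^{4\theta r}\le C_\theta\exp(\mu e^{2r})$ for $r\ge0$ and $\mathbb E[\exp(\mu e^{2R_{\tau_n}})]\le\mathbb E[K]<\infty$ by (6.1). The second tends to $0$, because $R$ has continuous paths. So $\rho_n\to0$ a.s. along a subsequence, while $1_{A_n}\to1$. Then (6.6) yields $|Y_{t_0}-Y'_{t_0}|\le H^*/\theta$ a.s. for every $\theta$. Since $H^*$ is finite and does not depend on $\theta$, $Y_{t_0}=Y'_{t_0}$. As $t_0\in[0,T)$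 was arbitrary, continuity gives $Y=Y'$. The quadratic variation $\int_0^T|Z-Z'|^2dt$ of $Y-Y'=0$ vanishes, so $Z=Z'$ $dt\otimes d\mathbb P$-a.e. $\blacksquare$

## 7. A logarithmic barrier and the proof of Theorem 3

The bound in Theorem 1 is $\sup|Y^\pm|\lesssim\sqrt{\sigma\log\sigma}$ with $\sigma$ having exponential tails, which is not good enough for a double exponential. We need $e^{2|Y|}$ to be at most slightly more than linear in $\sigma$, so $|Y|$ must stay near $\frac12\log\sigma$. For this the base process must have a $\tilde Z$ that depends on $Y$.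

Suppose $(Y,Z)$ satisfies (3.3) in the clock. Expanding $-2(Z_u+\zeta_u)(Z_v+\zeta_v)$ shows that $Y'=Y+\delta$ with $Z'=Z+\zeta$ satisfies (3.3) as well if and only if
$$d\delta=-2(Z_u\zeta_v+Z_v\zeta_u+\zeta_u\zeta_v)\,ds+\zeta\cdot dW. \tag{7.1}$$
We take $Z=(1,-\beta(Y))$ with $\beta(y)=\tanh(2y)$, so that $Y$ itself solves
$$dY=2\beta(Y)\,ds+dU-\beta(Y)\,dV,\qquad Y_0=0, \tag{7.2}$$
which is (3.3) because $-2Z_uZ_v=2\beta(Y)$.

Here is the reason for this choice. In (7.1) the terms linear in $\zeta$ are those of the drift change $2Z^*=(-2\beta,2)$. Substituting $dU=d\bar U-2\beta\,ds$ and $dV=d\bar V+2\,ds$ in (7.2) gives $dY=-2\beta\,ds+d\bar U-\beta\,d\bar V$, a dynamics pulled back toward $0$, with generator $\frac12(1+\beta^2)\partial_{yy}-2\beta\,\partial_y$. Applied to $\cosh2y$, this operator gives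
$$2(1+\beta^2)\cosh2y-4\beta\sinh2y=2(1-\beta^2)\cosh2y=\frac2{\cosh2y}, \tag{7.3}$$
since $\sinh2y=\beta\cosh2y$ and $1-\beta^2=1/\cosh^22y$. So the growth $e^{2|y|}$ is almost preserved, and a barrier of size $\cosh(2y)/N(s)$ with $\int^\infty dr/N<\infty$ is within reach.

**Step 1: the barrier.** This step constructs a positive function satisfying a differential inequality adapted to (7.1), including its quadratic term. Let
$$N(s)=48(e+s)\log^2(e+s),\qquad q(s)=2\int_s^\infty\frac{dr}{N(r)}=\frac1{24\log(e+s)},$$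
$$\Gamma_0(s,y)=\frac{\cosh2y}{N(s)}+q(s),\qquad\Gamma=\tfrac12\log(1+2\Gamma_0)>0.$$
(This $\Gamma$ replaces the one of Section 1.) We claim that
$$J:=\Gamma_s+\tfrac12(1+\beta^2)\Gamma_{yy}-2\beta\Gamma_y+2\beta\Gamma_y^2\le0. \tag{7.4}$$
Let $F(x)=\frac12\log(1+2x)$, so $F'(x)=\frac1{1+2x}>0$ and $F''=-2F'^2$. With $F'$ evaluated at $\Gamma_0$, we have $\Gamma_s=F'\partial_s\Gamma_0$, $\Gamma_y=F'\partial_y\Gamma_0$ and $\Gamma_{yy}=F'\partial_{yy}\Gamma_0-2F'^2(\partial_y\Gamma_0)^2$. The squared terms combine as $-(1+\beta^2)+2\beta=-(1-\beta)^2$, so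
$$J=F'\Big[\partial_s\Gamma_0+\tfrac12(1+\beta^2)\partial_{yy}\Gamma_0-2\beta\,\partial_y\Gamma_0\Big]-F'^2(\partial_y\Gamma_0)^2(1-\beta)^2.$$
By (7.3) and $q'=-2/N$, the bracket equals
$$-\frac{N'\cosh2y}{N^2}-\frac2N+\frac2{N\cosh2y}\le0,$$
because $N'>0$ and $\cosh2y\ge1$. This proves (7.4): the logarithm absorbs the quadratic term, and $q$ absorbs the remainder in (7.3). We also record
$$|\Gamma_y|=\frac{2\sinh(2|y|)/N}{1+2\Gamma_0}\le\frac{2\Gamma_0}{1+2\Gamma_0}=1-e^{-2\Gamma}\le2\Gamma. \tag{7.5}$$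

**Step 2: the system.** This step defines the difference process, with one free drift that will be used to make (7.1) exact. Let $Y$ solve (7.2). Its coefficients are bounded and Lipschitz, so it exists for all times. Let $G$ solve
$$dG=dV-c(s,Y,G)\,ds,\quad G_0=1,\qquad c:=1-2\Gamma_y-\frac J\epsilon,\qquad\epsilon:=\tfrac14e^{-2G},$$
with $\Gamma_y$ and $J$ evaluated at $(s,Y_s)$. The coefficients of the system for $(Y,G)$ are smooth, so there is a unique strong solution up to an explosion time $e_\infty$. Set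
$$\delta_s=\tfrac18(1-e^{-2G_s})-\Gamma(s,Y_s),\qquad\sigma=\inf\{s<e_\infty:\delta_s\le0\}.$$
Section 1 has the same shape, with $G_s=1+V_s-s$ and $c=1$. At time $0$, $1-e^{-2}>\frac45$ and $\Gamma(0,0)\le\Gamma_0(0,0)=\frac1{48e}+\frac1{24}\le\frac1{16}$, so $\delta_0>\frac1{10}-\frac1{16}>0$.

**Step 3: bounds before $\sigma$.** This step shows that $\sigma$ is finite with exponential tails and that $|Y|$ is logarithmic in $\sigma$. On $[0,\sigma)$, $\delta>0$ gives $\frac18(1-e^{-2G})>\Gamma>0$. Hence $G>0$, $\Gamma<\frac18$ and $\delta<\frac18$. By (7.5), $|\Gamma_y|\le\frac14$. Since $J\le0$, $c\ge1-\frac12=\frac12$, so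
$$0<G_s\le1+V_s-\frac s2. \tag{7.6}$$
Moreover $\cosh(2Y_s)/N(s)<\Gamma_0=\frac12(e^{2\Gamma}-1)<\frac12(e^{1/4}-1)<1$, so
$$e^{2|Y_s|}\le2\cosh(2Y_s)\le2N(s). \tag{7.7}$$
Suppose $\delta>0$ on all of $[0,e_\infty)$. If $e_\infty<\infty$, then $G$ is bounded on $[0,e_\infty)$ by (7.6), and $Y$ does not explode, which contradicts explosion at $e_\infty$. If $e_\infty=\infty$, then $V_s>\frac s2-1$ for all $s$, which has probability $0$ because $V_s/s\to0$. So a.s. $\sigma<e_\infty$ and $\sigma<\infty$, and $\delta_\sigma=0$ by continuity. For $s\ge2$, (7.6) and the Gaussian tail bound give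
$$\mathbb P(\sigma>s)\le\mathbb P\big(V_s\ge\tfrac s2-1\big)\le\exp\Big(-\frac{(s/2-1)^2}{2s}\Big)\le e^{1/2-s/8},$$
because $\frac{(s/2-1)^2}{2s}=\frac s8-\frac12+\frac1{2s}$. For $0<s<2$ the right-hand side exceeds $1$. Hence $\mathbb E[e^{p\sigma}]<\infty$ for $0\le p<\frac18$.

**Step 4: the difference equation holds.** This step verifies (7.1), which is what $c$ was chosen for. Since $\frac d{dG}\big[\frac18(1-e^{-2G})\big]=\frac14e^{-2G}=\epsilon$ and half the second derivative is $-\epsilon$,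
$$d\big[\tfrac18(1-e^{-2G})\big]=\epsilon\,dV-\epsilon(c+1)\,ds.$$
By (7.2), $d\Gamma=\big(\Gamma_s+2\beta\Gamma_y+\frac12(1+\beta^2)\Gamma_{yy}\big)ds+\Gamma_y\,dU-\beta\Gamma_y\,dV$. So the diffusion coefficient of $\delta$ is
$$\zeta=(-\Gamma_y,\ \epsilon+\beta\Gamma_y),$$
and, replacing $\Gamma_s+\frac12(1+\beta^2)\Gamma_{yy}$ by $J+2\beta\Gamma_y-2\beta\Gamma_y^2$, its drift is
$$-\epsilon(c+1)-\Gamma_s-2\beta\Gamma_y-\tfrac12(1+\beta^2)\Gamma_{yy}=-\epsilon(c+1)-J-4\beta\Gamma_y+2\beta\Gamma_y^2.$$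
The drift required by (7.1), with $Z=(1,-\beta)$, is
$$-2(\zeta_v-\beta\zeta_u+\zeta_u\zeta_v)=-2\big(\epsilon+2\beta\Gamma_y-\epsilon\Gamma_y-\beta\Gamma_y^2\big)=-2\epsilon-4\beta\Gamma_y+2\epsilon\Gamma_y+2\beta\Gamma_y^2.$$
The two agree exactly when $-\epsilon(c+1)-J=-2\epsilon+2\epsilon\Gamma_y$, that is, when $\epsilon(1-c-2\Gamma_y)=J$. This is the definition of $c$. So (7.1) holds on $[0,\sigma]$, and $Y'=Y+\delta$, $Z'=Z+\zeta$ satisfy $dY'=-2Z'_uZ'_v\,ds+Z'\cdot dW$ there.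

On $[0,\sigma]$ we have $|\beta|\le1$, $|\Gamma_y|\le\frac14$ and $0<\epsilon\le\frac14$, so $Z$ and $Z'$ are bounded. By Lemma 2, the pairs $(Y,Z)$ and $(Y',Z')$ give two solutions of (2.1). They have the same terminal value $\xi=Y_\sigma=Y'_\sigma$, because $\delta_\sigma=0$, and they differ at time $0$ by $\delta_0>0$.

**Step 5: double-exponential moments.** This step checks the integrability claimed in Theorem 3. Since $N$ is increasing and $0\le\delta\le\frac18$ on $[0,\sigma]$, (7.7) shows that $\sup_{s\le\sigma}e^{2|Y_s|}$ and $\sup_{s\le\sigma}e^{2|Y'_s|}$ are at most $2e^{1/4}N(\sigma)\le3N(\sigma)$. Let $\mu>0$ and $0<\kappa<2$. Then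
$$\sup_{s\le\sigma}\exp(\mu e^{\kappa|Y_s|})\le\exp\big(\mu(3N(\sigma))^{\kappa/2}\big),$$
and the same for $Y'$. Since $N(s)^{\kappa/2}$ is of order $s^{\kappa/2}\log^{\kappa}s$ and $\kappa/2<1$, $\mu(3N(s))^{\kappa/2}=o(s)$. Both suprema are therefore bounded by $C_{\mu,\kappa}e^{\sigma/16}$, which is integrable by Step 3, as $\frac1{16}<\frac18$. For $\kappa\le0$ the suprema are at most $e^\mu$. By Lemma 2 the suprema over $t\in[0,T]$ of the time-changed solutions are the same random variables. This proves Theorem 3. $\blacksquare$
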